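\title{Commuting elementary matrices and the first Maltsiniotis conjecture}

\begin{abstract}
The first Maltsiniotis conjecture asserts that the $K$-theory of a small exact category $\mathcal A$ agrees with its derived $K$-theory, which is built from the bounded derived categories of the diagram categories $\mathcal A^I$. We show that the conjecture is false. For finitely generated free modules over $k[x,y]/(xy)$, with $k$ any nonzero commutative ring, or over the finite ring $\mathbb F_p[x,y]/(x,y)^2$, the comparison map is not injective on $K_2$, and after adjoining Laurent variables it fails to be injective in every degree $n\ge2$. The classes in the kernel come from two commuting elementary matrices; they are killed by a two-term complex and detected by the Dennis trace. As a complement we show that, for every small exact category, the map from the $K$-theory of bounded complexes to derived $K$-theory is an isomorphism in degrees $0$ and $1$ and surjective in degree $2$, and we describe generators of its kernel in degree $2$.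
\end{abstract}

\section{The conjecture and the results}\label{sec:intro}

The $K$-groups of an exact category $\mathcal A$ are the homotopy groups of a space assembled from the filtered objects of $\mathcal A$ and their subquotients. The derived category $D^b(\mathcal A)$ remembers short exact sequences as triangles, so one may ask how much $K$-theory it can see. A single triangulated category is poorly suited to the task, because its cones are not functorial. They become functorial if one keeps the derived categories $D^b(\mathcal A^I)$ of all diagram categories: a morphism of complexes is an object of $D^b(\mathcal A^{[1]})$, and the mapping cone is a functor on that category. Derived $K$-theory is what one obtains by running Waldhausen's $S_\bullet$-construction inside this system of categories. We give the definitions first.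

\subsection{Complexes over an exact category}
Throughout, $\mathcal A$ is a small exact category in the sense of Quillen: an additive category with a class of kernel--cokernel pairs $A'\to A\to A''$, the \emph{conflations}, closed under isomorphism. The first maps of conflations are the \emph{inflations} and the second maps the \emph{deflations}. Identities belong to both classes, both classes are closed under composition, pushouts of inflations along arbitrary maps exist and are inflations, and pullbacks of deflations exist and are deflations. An additive functor is \emph{exact} if it preserves conflations. We fix a zero object $0$ and choose direct sums so that $0\oplus A=A=A\oplus0$.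

Let $C^b(\mathcal A)$ be the category of bounded complexes, graded homologically, and $K^b(\mathcal A)$ its homotopy category. For a chain map $\varphi:X\to Y$ we put $\operatorname{Cone}(\varphi)_n=X_{n-1}\oplus Y_n$ with $d(x,y)=(-dx,\varphi x+dy)$, and $X[1]=\operatorname{Cone}(X\to0)$. Formulas with elements are notation for matrices of morphisms. A complex $X$ is \emph{acyclic} if it is spliced from conflations $Z_i\to X_i\to Z_{i-1}$ of $\mathcal A$. A chain map is a \emph{quasi-isomorphism} if its cone is homotopy equivalent to an acyclic complex. The derived category $D^b(\mathcal A)$ is the localization of $C^b(\mathcal A)$ at the quasi-isomorphisms; equivalently, it is the Verdier quotient of $K^b(\mathcal A)$ by the thick closure of the acyclic complexes. In particular, homotopic chain maps are equal in $D^b(\mathcal A)$.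

\subsection{Waldhausen's construction}
Let $\operatorname{Ar}[n]$ be the poset of pairs $(i,j)$ with $0\le i\le j\le n$, ordered by $(i,j)\le(i',j')$ if and only if $i\le i'$ and $j\le j'$. For a Waldhausen category $\mathcal C$, the category $S_n\mathcal C$ consists of the diagrams $X:\operatorname{Ar}[n]\to\mathcal C$ such that $X_{ii}=0$ for all $i$ and, for all $i\le j\le k$, the square
\begin{equation}\label{eq:square}
\begin{array}{ccc}
X_{ij}&\longrightarrow&X_{ik}\\
\downarrow&&\downarrow\\
X_{jj}&\longrightarrow&X_{jk}
\end{array}
\end{equation}
is a pushout whose top map is a cofibration. Such a diagram is a filtered object $X_{01}\to\dots\to X_{0n}$ with chosen quotients $X_{ij}=X_{0j}/X_{0i}$. Since $\operatorname{Ar}[n]$ is functorial in $[n]$, the subcategories $wS_n\mathcal C$ of pointwise weak equivalences form a simplicial category, and $K(w\mathcal C)=\Omega|wS_\bullet\mathcal C|$. Here $|\mathcal T_n|$ is the classifying space of a category, and $|\mathcal T_\bullet|$ is the realization of the simplicial space $n\mapsto|\mathcal T_n|$.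

Two Waldhausen categories occur. The first is $\mathcal A$, with inflations and isomorphisms; the space $K(\mathcal A)=\Omega|iS_\bullet\mathcal A|$ is our model for Quillen's $K$-theory space \cite[\S1.9]{Waldhausen}. The second is $C^b(\mathcal A)$, with degreewise inflations and quasi-isomorphisms; its $K$-theory is $K(wC^b(\mathcal A))$. In both cases the condition on \eqref{eq:square} says that $X_{ij}\to X_{ik}\to X_{jk}$ is a (degreewise) conflation.

\subsection{Derived $K$-theory}
For a finite poset $I$, the functor category $\mathcal A^I$ is exact, with the sequences that are conflations at every vertex. An order-preserving map $u:I\to I'$ induces a restriction functor $u^*:D^b(\mathcal A^{I'})\to D^b(\mathcal A^I)$, and $u^*$ has a left adjoint $u_!$, the homotopy left Kan extension. For $X\in D^b(\mathcal A^I)$ and $i\in I$ we write $X_i=i^*X\in D^b(\mathcal A)$. Let $\square=[1]\times[1]$, and let $\iota:\ulcorner\to\square$ be the inclusion of the corner $(0,1)\leftarrow(0,0)\to(1,0)$. An object of $D^b(\mathcal A^\square)$ is \emph{cocartesian} if it lies in the essential image of $\iota_!$. This is the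 derived form of a pushout square; Lemma~\ref{lem:tot} gives a concrete test for it.

Let $\mathbf S_n\mathcal A$ be the full subcategory of $D^b(\mathcal A^{\operatorname{Ar}[n]})$ of the objects $X$ such that $X_{ii}$ is a zero object of $D^b(\mathcal A)$ for all $i$, and the restriction of $X$ to each square \eqref{eq:square} is cocartesian. These categories form a simplicial category $\mathbf S_\bullet\mathcal A$. Let $i\mathbf S_\bullet\mathcal A$ be its subcategory of isomorphisms. The \emph{derived $K$-theory space} is
\[
DK(\mathcal A)=\Omega|i\mathbf S_\bullet\mathcal A| .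
\]
There is a natural comparison map $K(\rho):K(\mathcal A)\to DK(\mathcal A)$, the composite
\[
K(\mathcal A)\xrightarrow{K(\tau)}K(wC^b(\mathcal A))\xrightarrow{K(\nu)}DK(\mathcal A).
\]
Here $\tau$ sends $A$ to the complex $A[0]$ concentrated in degree zero, and $\nu$ is induced by the quotient functors $C^b(\mathcal A)^{\operatorname{Ar}[n]}=C^b(\mathcal A^{\operatorname{Ar}[n]})\to D^b(\mathcal A^{\operatorname{Ar}[n]})$, which send $S_nC^b(\mathcal A)$ into $\mathbf S_n\mathcal A$ and quasi-isomorphisms to isomorphisms. The maps induced on $\pi_n$ are written $K_n(\rho)$, $K_n(\tau)$, $K_n(\nu)$. We take the following formulation of the problem from \cite{Garkusha}.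

\begin{quote}
\textbf{First Maltsiniotis conjecture.} For every small exact category $\mathcal A$, the map $K(\rho):K(\mathcal A)\to DK(\mathcal A)$ is a homotopy equivalence.
\end{quote}

There are reasons to guess that this holds. It is known that $K_0(\rho)$ is an isomorphism. The space $DK(\mathcal A)$ is built from groupoids, whose classifying spaces have no homotopy above degree one, but so is $K(\mathcal A)=\Omega|iS_\bullet\mathcal A|$; in both cases the higher homotopy groups arise from the way the levels are glued together. The reason for doubt is the middle term. The categories $wS_nC^b(\mathcal A)$ are not groupoids. We shall see (Proposition~\ref{prop:trunc}) that $\nu$ replaces each of them by its fundamental groupoid, so $\nu$ discards $\pi_2$ and all higher homotopy groups of every level. The question is whether what is discarded matters after realization.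

\subsection{Results}
Let $k\ne0$ be a commutative ring and $J\subset k[x,y]$ an ideal generated by monomials, with $xy\in J$ and $x,y\notin J$; for example $J=(xy)$ or $J=(x,y)^2$. Put
\[
R=k[x,y]/J,\qquad R_m=R[t_1^{\pm1},\dots,t_m^{\pm1}],\qquad R_\infty=\bigcup_mR_m ,
\]
so that $R_0=R$. For a ring $\Lambda$ let $\mathcal F(\Lambda)$ be the category of the free modules $\Lambda^a$, $a\ge0$, with the split short exact sequences as conflations. Hochschild homology $HH_*(R/k)$ is recalled in Section~\ref{sec:trace}.

\begin{theorem}\label{thm:main}
\begin{enumerate}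
\item[(i)] For $\mathcal A=\mathcal F(R)$ there is $0\ne\xi\in K_2(\mathcal A)$ with $K_2(\rho)(\xi)=0$. Hence $K(\rho)$ is not a homotopy equivalence. More precisely, there are a homomorphism $\delta:K_2(\mathcal A)\to HH_2(R/k)$ and a submodule $kz\cong k$ of $HH_2(R/k)$ with $kz\subseteq\delta(\ker K_2(\rho))$.
\item[(ii)] For every $n\ge2$, the map $K_n(\rho)$ is not injective for $\mathcal F(R_{n-2})$. For the single category $\mathcal F(R_\infty)$, the map $K_n(\rho)$ is not injective for every $n\ge2$.
\end{enumerate}
\end{theorem}

So the conjecture is false. With $k=\mathbb F_p$ and $J=(x,y)^2$ the counterexample is the category of finitely generated free modules over a commutative local ring with $p^3$ elements.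

The second theorem is not needed for the first. It shows that degree $2$ is the first degree in which $\nu$ can lose information, and it says where the loss comes from. There is a canonical map $\eta:|wC^b(\mathcal A)|\to K(wC^b(\mathcal A))$, recalled in Section~\ref{sec:tori}. For a complex $X$, the map induced by $\eta$ on $\pi_2$ at $X$, followed by translation to the base component of the loop space, is a homomorphism $\pi_2(|wC^b(\mathcal A)|,X)\to K_2(wC^b(\mathcal A))$.

\begin{theorem}\label{thm:low}
For every small exact category $\mathcal A$, the map $K_i(\nu)$ is an isomorphism for $i=0,1$ and surjective for $i=2$. The group $\ker K_2(\nu)$ is generated by the images of the maps $\pi_2(|wC^b(\mathcal A)|,X)\to K_2(wC^b(\mathcal A))$, $X\in C^b(\mathcal A)$. The same statements hold for $\rho$, with $K_2(\mathcal A)$ identified with $K_2(wC^b(\mathcal A))$ via $\tau$, whenever $K(\tau)$ is an equivalence.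
\end{theorem}

Sections~\ref{sec:example}--\ref{sec:proof} prove Theorem~\ref{thm:main}, and Sections~\ref{sec:levels} and~\ref{sec:low} prove Theorem~\ref{thm:low}.

\section{The smallest case}\label{sec:example}

Three principles, proved in Section~\ref{sec:tori}, drive the argument. First, an action of $\mathbb Z^2$ on a module gives a map from the torus $T^2$ to $K(\mathcal A)$, and an action on a complex gives a map $T^2\to DK(\mathcal A)$ that depends only on the induced action in the derived category. Second, the maps to $DK(\mathcal A)$ are additive along equivariant degreewise conflations. Third, a map from $T^2$ to one of these spaces has a top part in $\pi_2$, which is additive and vanishes when one of the two generators acts trivially.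

Let $\mathcal A=\mathcal F(R)$ and consider
\[
\alpha=\begin{pmatrix}1&0\\x&1\end{pmatrix},\qquad
\beta=\begin{pmatrix}1&y\\0&1\end{pmatrix},\qquad
\alpha\beta=\begin{pmatrix}1&y\\x&1+xy\end{pmatrix},\qquad
\beta\alpha=\begin{pmatrix}1+xy&y\\x&1\end{pmatrix}.
\]
Since $xy=0$ in $R$, the matrices commute, $\mathbb Z^2$ acts on $M=R^2$, and the top part of the resulting torus is a class $\xi\in K_2(\mathcal A)$.

To kill the image of $\xi$ in $DK_2(\mathcal A)$ we enlarge $M[0]$ to a complex on which $\beta$ is homotopic to the identity, adding only a term with trivial action. The matrix $\beta-1$ factors through $R$: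
\[
\beta-1=\begin{pmatrix}0&y\\0&0\end{pmatrix}=rh,\qquad r=\begin{pmatrix}y\\0\end{pmatrix},\qquad h=\begin{pmatrix}0&1\end{pmatrix},\qquad hr=0 .
\]
Take $r$ as a differential: $Y=(R\xrightarrow{r}M)$ in degrees $1,0$, with trivial action in degree $1$. This is an action by chain maps, since $\beta r=r$ and $\alpha r=\binom{y}{xy}=r$. The equations $rh=\beta-1$ and $hr=0$ say that $h$ is a homotopy from $\beta$ to the identity of $Y$. So $\beta$ acts trivially on $Y$ in the derived category, and the torus of $Y$ has no top part in $DK_2(\mathcal A)$. Neither has the torus of $R[1]$. Additivity along $M[0]\to Y\to R[1]$ gives $K_2(\rho)(\xi)=0$.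

One can see what the derived category has forgotten. Since $\alpha$ commutes with $\beta$, conjugation by $\alpha$ turns $h$ into a second homotopy $h\alpha^{-1}=(-x\ \ 1)$ from $\beta$ to the identity. The difference $h-h\alpha^{-1}=(x\ \ 0)$ is a map of degree one from $Y$ to itself that kills $r$ on both sides. It is not zero, and it is not the boundary of a map of degree two, because $Y$ has no such maps. The picture to keep in mind is that the two homotopies are two discs in $|wC^b(\mathcal A)|$ with the same boundary loop $\beta$; they form a sphere, and the classifying space of a groupoid cannot detect a sphere. This picture is not used in the proofs, but it matches Theorem~\ref{thm:low}, by which $K_2(\tau)(\xi)\in\ker K_2(\nu)$ is a sum of classes of spheres in $|wC^b(\mathcal A)|$.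

It remains to see that $\xi\neq0$. For this we map $K_2(\mathcal A)$ to Hochschild homology by the Dennis trace. The fundamental cycle $[\alpha|\beta]-[\beta|\alpha]$ of the torus goes to $1\otimes x\otimes y-1\otimes y\otimes x$, and the grading of $R$ by the degrees in $x$ and $y$ leaves no room for this cycle to bound (Section~\ref{sec:proof}).

\section{From group actions to homotopy groups}\label{sec:tori}

For a group $G$ we write $BG$ both for the one-object category and for its classifying space. The $p$-simplices of its nerve are written $[g_1|\dots|g_p]$; the faces $d_0$ and $d_p$ drop $g_1$ and $g_p$, the face $d_i$ for $0<i<p$ multiplies $g_ig_{i+1}$, and the degeneracy $s_i$ inserts $1$ after $g_i$. The set of \emph{unbased} homotopy classes of maps from a CW complex $X$ to $Z$ is $[X,Z]$. If $Z$ is a loop space, $[X,Z]$ is a group under pointwise concatenation of loops.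

\subsection{The map $\eta$ and additivity}
Let $\mathcal T_\bullet$ be one of $iS_\bullet\mathcal A$, $wS_\bullet C^b(\mathcal A)$, $i\mathbf S_\bullet\mathcal A$. The space $|\mathcal T_0|$ is contractible: it is a point in the first two cases, and $i\mathbf S_0\mathcal A$ is the groupoid of zero objects of $D^b(\mathcal A)$, with exactly one morphism between any two objects. Hence $|\mathcal T_\bullet|\to|\mathcal T_\bullet|/|\mathcal T_0|$ is a homotopy equivalence, and we use it to identify the groups $[X,\Omega|\mathcal T_\bullet|]$ and $[X,\Omega(|\mathcal T_\bullet|/|\mathcal T_0|)]$. The characteristic map $|\mathcal T_1|\times\Delta^1\to|\mathcal T_\bullet|/|\mathcal T_0|$ sends $|\mathcal T_1|\times\partial\Delta^1$ to the basepoint, so its adjoint is a map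
\[
\eta:|\mathcal T_1|\to\Omega(|\mathcal T_\bullet|/|\mathcal T_0|)\simeq\Omega|\mathcal T_\bullet| ,
\]
natural in $\mathcal T_\bullet$. In the first two cases $X\mapsto(0\to X\to0)$ identifies $i\mathcal A$ and $wC^b(\mathcal A)$ with $\mathcal T_1$.

The characteristic map $|\mathcal T_2|\times\Delta^2\to|\mathcal T_\bullet|/|\mathcal T_0|$ sends the vertices of $\Delta^2$ to the basepoint, and over a point $v\in|\mathcal T_2|$ it traces the loops $\eta(d_2v)$, $\eta(d_0v)$, $\eta(d_1v)$ along the edges $01$, $12$, $02$. Deforming the edge $02$ across the triangle gives, for every $\psi:X\to|\mathcal T_2|$,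
\begin{equation}\label{eq:add}
[\eta d_1\psi]=[\eta d_2\psi]+[\eta d_0\psi]\qquad\text{in }[X,\Omega|\mathcal T_\bullet|].
\end{equation}
The additive notation is justified as follows. The pointwise direct sum is a simplicial functor $\mathcal T_\bullet\times\mathcal T_\bullet\to\mathcal T_\bullet$ with the zero diagram as strict unit, so $|\mathcal T_\bullet|$ is an H-space. It induces a second unital multiplication on $[X,\Omega|\mathcal T_\bullet|]$ that distributes over concatenation, and by the Eckmann--Hilton argument the group is abelian. The maps $K(\tau)$, $K(\nu)$, $K(\rho)$ are loop maps, so they induce homomorphisms on $[X,-]$.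

An action of $G$ on $N\in\mathcal A$ is a functor $BG\to i\mathcal A$; composing with $\eta$ gives $\phi_N:BG\to K(\mathcal A)$. An action of $G$ on $N\in C^b(\mathcal A)$ by chain automorphisms gives an action on the object $\nu(0\to N\to0)$ of $\mathbf S_1\mathcal A$, hence a map
\[
\phi^D_N:BG\to|i\mathbf S_1\mathcal A|\xrightarrow{\ \eta\ }DK(\mathcal A).
\]

\begin{lemma}\label{lem:phi}
\begin{enumerate}
\item[(a)] For $N\in\mathcal A$ with $G$-action, $[K(\rho)\circ\phi_N]=[\phi^D_{N[0]}]$.
\item[(b)] If $N'\to N\to N''$ is a $G$-equivariant sequence of complexes that is degreewise a conflation, then $[\phi^D_N]=[\phi^D_{N'}]+[\phi^D_{N''}]$.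
\item[(c)] Let $\pi:G\to\bar G$ be a surjective homomorphism whose kernel is generated by elements that act on the complex $N$ by maps chain homotopic to the identity. Then $\phi^D_N$ factors through $B\pi$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) is the naturality of $\eta$. For (b), the sequence is an object $X$ of $S_2C^b(\mathcal A)$ with $X_{01}=N'$, $X_{02}=N$, $X_{12}=N''$, and $G$ acts on it. Applying $\nu$ gives $\psi:BG\to|i\mathbf S_2\mathcal A|$ whose faces $d_2,d_1,d_0$ are given by $N',N,N''$, and \eqref{eq:add} applies. For (c), let $s$ be a homotopy from the action of $g$ to the identity. Then $(0,s,0)$ is a homotopy on the diagram $0\to N\to0$ in $C^b(\mathcal A^{\operatorname{Ar}[1]})$, so $g$ acts as the identity in $D^b(\mathcal A^{\operatorname{Ar}[1]})$. Thus the homomorphism from $G$ to the automorphism group of $\nu(0\to N\to0)$ kills $\ker\pi$.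
\end{proof}

Part (c) is the only property of $DK$ in the proof of Theorem~\ref{thm:main} that $K(wC^b(\mathcal A))$ does not share by the same argument.

\subsection{The top part of a map from a torus}
Commuting automorphisms give maps from a torus, while $K$-groups consist of maps from spheres. In a loop space one can separate the top cell of the torus from the rest. Let $T^n=(S^1)^n$. The $1$-simplex $[1]$ gives an equivalence $S^1\to B\mathbb Z$, hence $T^n\simeq B\mathbb Z^n$, compatibly with coordinate projections. The $i$-th \emph{facet} of $T^n$ is $\{x:x_i=*\}$, and $\kappa:T^n\to S^n$ collapses the union of the facets.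

\begin{lemma}\label{lem:torus}
Let $Z$ be a loop space and $n\ge1$. Then $\kappa^*:\pi_n(Z)\to[T^n,Z]$ is an injective homomorphism, and its image consists of the classes whose restrictions to all $n$ facets are zero.
\end{lemma}

\begin{proof}
Let $LZ$ be the free loop space. Evaluation at the basepoint of $S^1$ is a fibration $LZ\to Z$ with fiber $\Omega Z$. If $Z=\Omega W$, then with pointwise multiplication $LZ\cong\Omega LW$ and $\Omega Z\cong\Omega(\Omega W)$ are loop spaces and $\Omega Z\to LZ\to Z$ are loop maps. Unbased classes from $X$ are based classes from $X_+$, so there is an exact sequence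
\[
[X,\Omega LZ]\to[X,\Omega Z]\xrightarrow{\ \partial\ }[X,\Omega Z]\to[X,LZ]\to[X,Z].
\]
The constant loops form a section of the fibration. Hence the first and last maps are surjective and $\partial$ is trivial. As $[X,LZ]=[X\times S^1,Z]$, we obtain a short exact sequence of groups, natural in $X$:
\begin{equation}\label{eq:ses}
0\to[X,\Omega Z]\to[X\times S^1,Z]\to[X\times *,Z]\to0 .
\end{equation}
We show by induction on $n$, for all loop spaces $Z$, that the natural map $\pi_0(\Omega^nZ)\to[T^n,Z]$ is injective with the stated image. The case $n=1$ is \eqref{eq:ses} for a point. Let $n\geq 2$. By \eqref{eq:ses} for $X=T^{n-1}$, a class $u$ vanishes on the last facet if and only if it comes from a class $v\in[T^{n-1},\Omega Z]$, which is then unique. By naturality and injectivity in \eqref{eq:ses}, applied to the $i$-th facet of $T^{n-1}$, the class $u$ vanishes on the $i$-th facet of $T^n$ if and only if $v$ vanishes on the $i$-th facet of $T^{n-1}$. The induction hypothesis for $\Omega Z$ identifies such $v$ with $\pi_0(\Omega^{n-1}\Omega Z)$. A point of $\Omega^nZ$ is a based map $S^n\to Z$, and the natural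 map composes it with $\kappa$. The pointwise group structure on $\pi_0(\Omega^nZ)$ is that of $\pi_n(Z)$, again by Eckmann--Hilton.
\end{proof}

Now let $Z$ be a loop space with all $[X,Z]$ abelian. For $\sigma\subseteq\{1,\dots,n\}$ let $e_\sigma:T^n\to T^n$ replace the coordinates outside $\sigma$ by $*$; thus $e_\sigma e_{\sigma'}=e_{\sigma\cap\sigma'}$. For $u\in[T^n,Z]$ put
\[
\operatorname{top}(u)=\sum_\sigma(-1)^{n-|\sigma|}e_\sigma^*u .
\]
For $n=2$ this is $u-e_{\{1\}}^*u-e_{\{2\}}^*u+e_\emptyset^*u$: we subtract what $u$ does on the two circles and correct for the basepoint. For $i\notin\sigma$ the maps $e_\sigma$ and $e_{\sigma\cup\{i\}}$ agree on the $i$-th facet, so the terms of $\operatorname{top}(u)$ cancel there in pairs. By Lemma~\ref{lem:torus} there is a unique $\omega(u)\in\pi_n(Z)$ with $\kappa^*\omega(u)=\operatorname{top}(u)$.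

\begin{lemma}\label{lem:omega}
The map $\omega:[T^n,Z]\to\pi_n(Z)$ is a homomorphism, natural for loop maps. If $u$ is pulled back along a coordinate projection $T^n\to T^l$ with $l<n$, then $\omega(u)=0$.
\end{lemma}

\begin{proof}
Each $e_\sigma^*$ is a homomorphism that commutes with composition by a loop map, the group is abelian, and $\kappa^*$ is injective; this gives the first sentence. If the projection forgets the coordinate $i$, then $e_\sigma^*u=e_{\sigma\cup\{i\}}^*u$ for all $\sigma\not\ni i$, and all terms of $\operatorname{top}(u)$ cancel in pairs.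
\end{proof}

\section{Classes killed by the comparison map}\label{sec:killed}

The construction of Section~\ref{sec:example} works in any small exact category $\mathcal A$, and it allows extra commuting automorphisms, which raise the degree. Let $m\ge0$ and $n=m+2$. Let $P,Q\in\mathcal A$ carry actions of $\mathbb Z^m$, and let $f:P\to Q$ and $g:Q\to P$ be equivariant morphisms with $gf=0$ and $fg=0$. On $M=P\oplus Q$ put
\[
\alpha(p,q)=(p,\,q+fp),\qquad\beta(p,q)=(p+gq,\,q).
\]
These are automorphisms (replace $f,g$ by $-f,-g$ for the inverses) and they commute with $\mathbb Z^m$. They commute with each other, since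
\[
\alpha\beta(p,q)=(p+gq,\ q+fp+fgq),\qquad\beta\alpha(p,q)=(p+gq+gfp,\ q+fp).
\]
So $\mathbb Z^n=\mathbb Z^2\times\mathbb Z^m$ acts on $M$, the first two generators acting by $\alpha$ and $\beta$. Define
\[
\xi_n(f,g)=\omega([\phi_M])\in K_n(\mathcal A).
\]

\begin{proposition}\label{prop:kill}
$K_n(\rho)(\xi_n(f,g))=0$.
\end{proposition}

\begin{proof}
Let $\mathbb Z^n$ act on $Q$ through the projection to $\mathbb Z^m$, and let $r:Q\to M$, $r(q)=(gq,0)$. Then $r$ is $\mathbb Z^m$-equivariant, $\alpha r(q)=(gq,fgq)=r(q)$ and $\beta r(q)=r(q)$. So $Y=(Q\xrightarrow{r}M)$, in degrees $1$ and $0$, is a complex with $\mathbb Z^n$-action, and $M[0]\to Y\to Q[1]$ is an equivariant, degreewise split sequence. Let $h:M\to Q$, $h(p,q)=q$. Then $rh(p,q)=(gq,0)=(\beta-1)(p,q)$ and $hr=0$, so the second generator acts on $Y$ by a map homotopic to the identity. It acts on $Q[1]$ as the identity. By Lemma~\ref{lem:phi}(c), both $\phi^D_Y$ and $\phi^D_{Q[1]}$ are pulled back along the projection $T^n\to T^{n-1}$ that forgets the second coordinate. Lemmas~\ref{lem:phi} and~\ref{lem:omega} give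
\[
K_n(\rho)(\omega[\phi_M])=\omega[K(\rho)\phi_M]=\omega[\phi^D_{M[0]}]=\omega[\phi^D_Y]-\omega[\phi^D_{Q[1]}]=0 .\qedhere
\]
\end{proof}

The homotopy $h$ is not compatible with $\alpha$ unless $f=0$, since $h\alpha(p,q)=q+fp$. The proof does not need compatibility, because an automorphism group in $\mathbf S_1\mathcal A$ records only that $\beta$ equals the identity, not why. If $f=0$ or $g=0$, then $\alpha$ or $\beta$ is the identity and $\xi_n(f,g)=0$ already, by Lemma~\ref{lem:omega}.

\section{The Dennis trace of a torus class}\label{sec:trace}

We need an invariant of $K_n(\mathcal F(\Lambda))$ that can be computed from the matrices of a torus action. Group homology of $GL_a(\Lambda)$ maps to Hochschild homology by an explicit formula, and for $\mathcal F(\Lambda)$ the homology of the $K$-theory space is stable group homology. The point to check is that the resulting invariant is additive on $[T^n,K(\mathcal A)]$, so that the correction terms in $\operatorname{top}(u)$ can be dropped.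

\subsection{Hochschild homology and shuffles}
For a $k$-algebra $\Lambda$ let $C_\bullet(\Lambda)$ be the simplicial $k$-module with $C_p(\Lambda)=\Lambda^{\otimes_k(p+1)}$, faces
\[
d_i(a_0\otimes\dots\otimes a_p)=a_0\otimes\dots\otimes a_ia_{i+1}\otimes\dots\otimes a_p\quad(i<p),\qquad
d_p(a_0\otimes\dots\otimes a_p)=a_pa_0\otimes a_1\otimes\dots\otimes a_{p-1},
\]
and degeneracies $s_i$ inserting $1$ after $a_i$. Its homotopy is $HH_*(\Lambda/k)$. It is computed by the normalized complex, the quotient by degenerate elements, which is $\bar C_p(\Lambda)=\Lambda\otimes\bar\Lambda^{\otimes p}$ with $\bar\Lambda=\Lambda/k\cdot1$ and differential $b=\sum(-1)^id_i$.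

For simplicial modules $A,A'$ with normalized complexes $\bar A,\bar A'$, the Eilenberg--Zilber theorem provides natural chain homotopy equivalences, the shuffle map $\mathrm{sh}:\bar A\otimes\bar A'\to\overline{A\otimes A'}$ and the Alexander--Whitney map $\mathrm{AW}$ in the opposite direction, with
\begin{equation}\label{eq:EZ}
\mathrm{AW}\circ\mathrm{sh}=\mathrm{id}.
\end{equation}
On two $1$-simplices, $\mathrm{sh}(a\otimes a')=s_1a\otimes s_0a'-s_0a\otimes s_1a'$. Define cycles in the normalized chains of $B\mathbb Z^n=B\mathbb Z^{n-1}\times B\mathbb Z$ by $c_1=[1]$ and $c_n=\mathrm{sh}(c_{n-1}\otimes c_1)$. By the K\"unneth theorem the class of $c_n$ generates $H_n(\mathbb Z^n;\mathbb Z)\cong\mathbb Z$. If $s,t$ are the generators of $\mathbb Z^2$, the formula gives $c_2=[s|t]-[t|s]$. We orient $T^n$ so that $[T^n]$ corresponds to $c_n$, and $S^n$ so that $[S^n]=\kappa_*[T^n]$.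

\subsection{The trace on group homology}
Let $\Lambda$ be a commutative $k$-algebra and $a\geq0$. Consider the maps from the nerve of $BGL_a(\Lambda)$ to $C_\bullet(M_a(\Lambda))$ and from there to $C_\bullet(\Lambda)$ given by
\begin{gather*}
[g_1|\dots|g_p]\longmapsto(g_1\cdots g_p)^{-1}\otimes g_1\otimes\dots\otimes g_p,\\
\operatorname{Tr}(m^0\otimes\dots\otimes m^p)=\sum_{i_0,\dots,i_p}m^0_{i_0i_1}\otimes m^1_{i_1i_2}\otimes\dots\otimes m^p_{i_pi_0}.
\end{gather*}
Both are simplicial. For the first, $d_0$ is respected because $(g_1\cdots g_p)^{-1}g_1=(g_2\cdots g_p)^{-1}$, and $d_p$ because $g_p(g_1\cdots g_p)^{-1}=(g_1\cdots g_{p-1})^{-1}$; inner faces and degeneracies do not change the product $g_1\cdots g_p$. For the second, the face $d_j$ with $j<p$ is respected because summing over $i_{j+1}$ computes the entries of $m^jm^{j+1}$, the face $d_p$ because summing $m^p_{i_pi_0}m^0_{i_0i_1}$ over $i_0$ computes $(m^pm^0)_{i_pi_1}$, and inserting the identity matrix identifies two adjacent indices and inserts $1$. The composite induces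
\[
\operatorname{Dtr}:H_p(GL_a(\Lambda);\mathbb Z)\to HH_p(\Lambda/k),
\]
natural for maps of $k$-algebras. If all $g_j=g'_j\oplus g''_j$ are block sums, a nonzero term of $\operatorname{Tr}$ has all its indices in one block. Hence on $H_p(GL_a(\Lambda)\times GL_{a'}(\Lambda);\mathbb Z)$,
\begin{equation}\label{eq:block}
\operatorname{Dtr}\circ\oplus_*=\operatorname{Dtr}\circ\mathrm{pr}_{1*}+\operatorname{Dtr}\circ\mathrm{pr}_{2*}.
\end{equation}
For $g''_j=1\in GL_1(\Lambda)$ the second block contributes $1\otimes\dots\otimes1$, which is degenerate for $p\ge1$. So in degrees $p\ge1$ the maps $\operatorname{Dtr}$ are compatible with the stabilizations $g\mapsto g\oplus1$.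

\subsection{The trace on $K$-theory}
Let $\Lambda\ne0$ and $\mathcal A=\mathcal F(\Lambda)$. Free modules of different rank are not isomorphic, so $|i\mathcal A|=\coprod_aBGL_a(\Lambda)$, an H-space under $\oplus$ with $\pi_0=\mathbb N$. By \eqref{eq:add} for the conflations $A\to A\oplus A'\to A'$, the map $\eta:|i\mathcal A|\to K(\mathcal A)$ is an H-map. We use one published result.

\medskip\noindent\textbf{Group completion.} \emph{The map $\eta$ induces an isomorphism $H_*(|i\mathcal A|;\mathbb Z)[\pi_0^{-1}]\cong H_*(K(\mathcal A);\mathbb Z)$.}

\medskip\noindent Indeed, all conflations of $\mathcal A$ split, so Segal's nerve $N_\bullet\mathcal A$, which has $N_1=S_1$, satisfies $|iN_\bullet\mathcal A|\simeq|iS_\bullet\mathcal A|$ \cite[\S1.8]{Waldhausen}, and the group completion theorem of Segal and McDuff--Segal applies. See also \cite{Grayson} and \cite[Ch.~IV]{Weibel}.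

Let $K^\circ\subset K(\mathcal A)$ be the base component. For $X$ connected and $u\in[X,K(\mathcal A)]$ let $u^\circ\in[X,K^\circ]$ be $u$ minus the constant map to the component of $u$. Since the group is abelian, $(u+v)^\circ=u^\circ+v^\circ$. Let $\eta_a=(\eta|_{BGL_a})^\circ$. Inverting $\pi_0$ means taking the colimit along multiplication by the class $\varepsilon$ of the basepoint of $BGL_1$, which is stabilization. In degree zero the theorem gives $\pi_0K(\mathcal A)=\mathbb Z$, and a fraction $v\varepsilon^{-a'}$ with $v\in H_*(GL_a)$ lands in the component $a-a'$. Taking $a=a'$, we find that the maps $\eta_{a*}$ induce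
\begin{equation}\label{eq:GC}
\operatorname{colim}_aH_*(GL_a(\Lambda);\mathbb Z)\cong H_*(K^\circ;\mathbb Z).
\end{equation}
So for $p\ge1$ there is a unique homomorphism $\delta:H_p(K^\circ)\to HH_p(\Lambda/k)$ with $\delta\eta_{a*}=\operatorname{Dtr}$. We also write $\delta:K_n(\mathcal A)\to HH_n(\Lambda/k)$, $n\ge1$, for its composite with the Hurewicz homomorphism.

\begin{lemma}\label{lem:deltaadd}
For $X$ connected, $p\ge1$ and $c\in H_p(X)$, the map $[X,K(\mathcal A)]\to HH_p(\Lambda/k)$, $u\mapsto\delta(u^\circ_*c)$, is a homomorphism.
\end{lemma}

\begin{proof}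
Let $\mu:K^\circ\times K^\circ\to K^\circ$ be the loop multiplication. We claim that $\delta\mu_*=\delta\,\mathrm{pr}_{1*}+\delta\,\mathrm{pr}_{2*}$ on $H_p(K^\circ\times K^\circ)$. The K\"unneth sequence is natural, and $\otimes$ and $\operatorname{Tor}$ commute with filtered colimits, so by \eqref{eq:GC} and the five lemma every class has the form $(\eta_a\times\eta_a)_*v$ with $v\in H_p(BGL_a\times BGL_a)$. Since $\eta$ is an H-map, $[\eta\circ\oplus]=[\eta\,\mathrm{pr}_1]+[\eta\,\mathrm{pr}_2]$, and applying $(-)^\circ$ gives $\eta_{2a}\circ\oplus\simeq\mu(\eta_a\times\eta_a)$. Now \eqref{eq:block} yields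
\[
\delta\mu_*(\eta_a\times\eta_a)_*v=\operatorname{Dtr}(\oplus_*v)=\operatorname{Dtr}(\mathrm{pr}_{1*}v)+\operatorname{Dtr}(\mathrm{pr}_{2*}v)=(\delta\,\mathrm{pr}_{1*}+\delta\,\mathrm{pr}_{2*})(\eta_a\times\eta_a)_*v .
\]
Apply the claim to $(u^\circ,u'^\circ)_*c$, using $(u+u')^\circ=\mu\circ(u^\circ,u'^\circ)$.
\end{proof}

\begin{proposition}\label{prop:detect}
Let $\mathbb Z^n$, $n\ge1$, act on $M=\Lambda^a$ through $\theta:\mathbb Z^n\to GL_a(\Lambda)$. Then $\delta(\omega[\phi_M])=\operatorname{Dtr}(\theta_*c_n)$.
\end{proposition}

\begin{proof}
Let $u=[\phi_M]$. The Hurewicz image of $\omega(u)$ is $\omega(u)_*\kappa_*[T^n]=\operatorname{top}(u)_*[T^n]$. By Lemma~\ref{lem:deltaadd},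
\[
\delta(\omega(u))=\sum_\sigma(-1)^{n-|\sigma|}\,\delta\big(u^\circ_*e_{\sigma*}[T^n]\big).
\]
For $\sigma$ proper, $e_\sigma$ factors through a torus of smaller dimension, so $e_{\sigma*}[T^n]=0$. The remaining term is $\delta(u^\circ_*[T^n])$, and $u^\circ=\eta_a\circ B\theta$.
\end{proof}

\section{Proof of Theorem~\ref{thm:main}}\label{sec:proof}

\subsection{Degree two}
Since $J$ is generated by monomials, $R$ is $\mathbb N^2$-graded by the degrees in $x$ and $y$ and is $k$-free on the monomials not in $J$. These include $1,x,y$ but not $xy$. The complex $\bar C_*(R)$ inherits the grading, and $b$ preserves it.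

\begin{lemma}\label{lem:z}
The part of $HH_2(R/k)$ of bidegree $(1,1)$ is a free $k$-module of rank one on $z=[\,1\otimes x\otimes y-1\otimes y\otimes x\,]$.
\end{lemma}

\begin{proof}
The module $\bar R$ is free on monomials of total degree at least one. In bidegree $(1,1)$, which has total degree two, we therefore have $\bar C_3=0$; $\bar C_2$ is free on $1\otimes x\otimes y$ and $1\otimes y\otimes x$; and $\bar C_1$ is free on $x\otimes y$ and $y\otimes x$, since $1\otimes xy=0$. Now
\[
b(1\otimes x\otimes y)=x\otimes y-1\otimes xy+y\otimes x=x\otimes y+y\otimes x=b(1\otimes y\otimes x).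
\]
So $\lambda(1\otimes x\otimes y)+\lambda'(1\otimes y\otimes x)$ is a cycle if and only if $\lambda+\lambda'=0$, and there are no boundaries.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}(i)]
Let $c\in k$. In Section~\ref{sec:killed} take $m=0$, $P=Q=R$, $f=cx$, $g=y$; then $fg=gf=0$. The action $\theta:\mathbb Z^2\to GL_2(R)$ is given by
\[
\alpha=\begin{pmatrix}1&0\\cx&1\end{pmatrix},\qquad\beta=\begin{pmatrix}1&y\\0&1\end{pmatrix},\qquad(\alpha\beta)^{-1}=(\beta\alpha)^{-1}=\begin{pmatrix}1&-y\\-cx&1\end{pmatrix}.
\]
In $\bar C_2(R)=R\otimes\bar R\otimes\bar R$ the last two slots kill the entries $0$ and $1$, so only $\alpha_{21}=cx$ and $\beta_{12}=y$ contribute there. In $\operatorname{Tr}((\alpha\beta)^{-1}\otimes\alpha\otimes\beta)$ this forces $(i_0,i_1,i_2)=(2,2,1)$, and the term is $1\otimes cx\otimes y$. In $\operatorname{Tr}((\beta\alpha)^{-1}\otimes\beta\otimes\alpha)$ it forces $(i_0,i_1,i_2)=(1,1,2)$, and the term is $1\otimes y\otimes cx$. Since $\theta_*c_2=[\alpha|\beta]-[\beta|\alpha]$,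
\begin{equation}\label{eq:cz}
\operatorname{Dtr}(\theta_*c_2)=c\,z .
\end{equation}
By Propositions~\ref{prop:kill} and~\ref{prop:detect}, the class $\xi_2(cx,y)$ lies in $\ker K_2(\rho)$ and $\delta(\xi_2(cx,y))=cz$. Hence $kz\subseteq\delta(\ker K_2(\rho))$, with $kz\cong k$ by Lemma~\ref{lem:z}. As $k\ne0$ we have $z\neq0$, so $\xi=\xi_2(x,y)\ne0$.
\end{proof}

\begin{remark}
Each hypothesis has one task. The condition $xy\in J$ makes $\alpha$ and $\beta$ commute; without it $\alpha\beta-\beta\alpha$ is the nonzero diagonal matrix with entries $-xy,\,xy$ (for $c=1$). If $x$ or $y$ lies in $J$, then $\xi_2(x,y)=0$. That $J$ is monomial provides the grading in Lemma~\ref{lem:z}. That conflations split is used only for the group completion statement.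
\end{remark}

\subsection{Higher degrees}
To raise the degree we let further generators act by the units $t_1,\dots,t_m$. The trace then becomes a shuffle product with the classes $[t_i^{-1}\otimes t_i]$, and a residue map undoes each product.

For $m\ge0$ and $n=m+2$ take $P=Q=R_m$, $f=x$, $g=y$, with the generators of $\mathbb Z^m$ acting by multiplication with $t_1,\dots,t_m$. Let $\theta_m:\mathbb Z^n\to GL_2(R_m)$ be the action on $M=R_m^2$ and $z_m=\operatorname{Dtr}(\theta_{m*}c_n)\in HH_n(R_m/k)$.

\begin{lemma}\label{lem:res}
$z_m\ne0$ for all $m\ge0$.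
\end{lemma}

\begin{proof}
By \eqref{eq:cz}, $z_0=z\ne0$. Let $m\ge1$; we construct a homomorphism $\operatorname{Res}:HH_n(R_m/k)\to HH_{n-1}(R_{m-1}/k)$ with $\operatorname{Res}(z_m)=z_{m-1}$. Put $t=t_m$ and $L=k[t^{\pm1}]$. Then $R_m=R_{m-1}\otimes_kL$, and regrouping tensor factors identifies $C_\bullet(R_m)$ with the levelwise tensor product $C_\bullet(R_{m-1})\otimes_kC_\bullet(L)$. We have $\theta_m(\gamma,i)=\theta_{m-1}(\gamma)t^i$ for $(\gamma,i)\in\mathbb Z^{n-1}\times\mathbb Z$, and every entry of this matrix is the entry of $\theta_{m-1}(\gamma)$ tensored with $t^i$. So on $p$-simplices of $B\mathbb Z^{n-1}\times B\mathbb Z$ the simplicial map defining $\operatorname{Dtr}\circ\,\theta_{m*}$ is the tensor product of the map defining $\operatorname{Dtr}\circ\,\theta_{m-1*}$ with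
\[
[i_1|\dots|i_p]\longmapsto t^{-(i_1+\dots+i_p)}\otimes t^{i_1}\otimes\dots\otimes t^{i_p}\in C_p(L).
\]
Since $c_n=\mathrm{sh}(c_{n-1}\otimes[1])$ and $\mathrm{sh}$ is natural, $z_m$ is represented by $\mathrm{sh}(\tilde z\otimes(t^{-1}\otimes t))$, where $\tilde z$ is a cycle representing $z_{m-1}$.

Let $\operatorname{res}:\bar C_1(L)=L\otimes\bar L\to k$ send $a_0\otimes a_1$ to the coefficient of $t^{-1}$ in $a_0a_1'$, where $'$ is $d/dt$; this is well defined since constants have zero derivative. It vanishes on boundaries: $b(a_0\otimes a_1\otimes a_2)=a_0a_1\otimes a_2-a_0\otimes a_1a_2+a_2a_0\otimes a_1$ goes to the coefficient of $t^{-1}$ in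
\[
a_0a_1a_2'-a_0(a_1a_2)'+a_2a_0a_1'=0 .
\]
So $\operatorname{res}$ is a chain map $\bar C_*(L)\to k[1]$. Let $\operatorname{Res}$ be induced by $(1\otimes\operatorname{res})\circ\mathrm{AW}:\bar C_*(R_m)\to\bar C_*(R_{m-1})\otimes k[1]$. By \eqref{eq:EZ}, $\operatorname{Res}(z_m)=\operatorname{res}(t^{-1}\otimes t)\,z_{m-1}=z_{m-1}$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}(ii)]
Let $n\ge2$ and $m=n-2$. Over $R_m$, the class $\xi_n(x,y)$ lies in $\ker K_n(\rho)$ by Proposition~\ref{prop:kill}, and $\delta(\xi_n(x,y))=z_m\ne0$ by Proposition~\ref{prop:detect} and Lemma~\ref{lem:res}. Over $R_\infty$ make the same construction with $P=Q=R_\infty$, $f=x$, $g=y$ and the units $t_1,\dots,t_m$, and let $\theta:\mathbb Z^n\to GL_2(R_\infty)$ be the action. The class again lies in $\ker K_n(\rho)$, and its image under $\delta$ is $\operatorname{Dtr}(\theta_*c_n)$. The $k$-algebra map $R_\infty\to R_m$ with $t_i\mapsto1$ for $i>m$ carries $\theta$ to $\theta_m$, hence $\operatorname{Dtr}(\theta_*c_n)$ to $z_m\ne0$. So the class is not zero.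
\end{proof}

\section{The levels of the derived $S_\bullet$-construction}\label{sec:levels}

From now on $\mathcal A$ is an arbitrary small exact category and $\mathcal C=C^b(\mathcal A)$. The aim of this section is Proposition~\ref{prop:trunc}: $i\mathbf S_n\mathcal A$ is the fundamental groupoid of $wS_n\mathcal C$. We compare both sides with the category of sequences $X_1\to\dots\to X_n$ of complexes. This requires recognizing quasi-isomorphisms in the derived category and at the vertices of a diagram, and a usable description of cocartesian squares.

\subsection{Standard facts}\label{sub:facts}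
A full triangulated subcategory is \emph{thick} if it is closed under isomorphisms and direct summands. Let $\mathcal N$ be thick in a triangulated category $\mathcal K$, and let $\Sigma$ be the class of maps with cone in $\mathcal N$. Then an object is zero in $\mathcal K/\mathcal N$ if and only if it lies in $\mathcal N$, and a map of $\mathcal K$ is invertible in $\mathcal K/\mathcal N$ if and only if it lies in $\Sigma$. Every morphism of $\mathcal K/\mathcal N$ is a roof $gs^{-1}$ with $s\in\Sigma$. Given $\varphi$ and $s\in\Sigma$ with the same target, there are $g$ and $s'\in\Sigma$ with $\varphi s'=sg$ (Ore condition). Two roofs $g_1s_1^{-1}$ and $g_2s_2^{-1}$ are equal if and only if there are $u_1,u_2$ with $g_1u_1=g_2u_2$ and $s_1u_1=s_2u_2\in\Sigma$.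

A degreewise split sequence of complexes gives a triangle in $K^b$. A functor between categories of complexes that preserves quasi-isomorphisms descends to derived categories, and so do natural transformations between such functors. An exact functor, applied degreewise, preserves homotopy equivalences, cones and acyclic complexes, so it descends; an adjunction between exact functors descends together with its unit and counit.

The cylinder of $\varphi:X\to Y$ has $\operatorname{Cyl}(\varphi)_n=X_n\oplus X_{n-1}\oplus Y_n$ and $d(x,x',y)=(dx+x',-dx',dy-\varphi x')$. It is functorial in $\varphi$, and $\varphi$ factors as the degreewise split inflation $x\mapsto(x,0,0)$ followed by the projection $(x,x',y)\mapsto\varphi x+y$. The projection is a homotopy equivalence with section $y\mapsto(0,0,y)$ and homotopy $(x,x',y)\mapsto(0,x,0)$.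

\subsection{Detecting quasi-isomorphisms}
Let $\mathcal N_{\mathcal A}\subset K^b(\mathcal A)$ consist of the complexes homotopy equivalent to acyclic ones. Since $\mathcal A$ need not be idempotent complete, it takes an argument to see that $\mathcal N_{\mathcal A}$ is closed under summands: the cycle objects of a summand exist a priori only in the idempotent completion.

\begin{lemma}\label{lem:thick}
$\mathcal N_{\mathcal A}$ is thick. Hence $D^b(\mathcal A)=K^b(\mathcal A)/\mathcal N_{\mathcal A}$, a chain map is a quasi-isomorphism if and only if it is invertible in $D^b(\mathcal A)$, and quasi-isomorphisms satisfy two-out-of-three.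
\end{lemma}

\begin{proof}
The cone of a chain map between acyclic complexes is acyclic \cite[\S10]{Buehler}, so $\mathcal N_{\mathcal A}$ is triangulated. Let $\hat{\mathcal A}$ be the idempotent completion. It is exact, its conflations are the direct summands of conflations of $\mathcal A$, and the full embedding $\mathcal A\to\hat{\mathcal A}$ preserves and reflects conflations \cite[\S6]{Buehler}. We write $Z\in\mathcal A$ if $Z$ is isomorphic to an object of $\mathcal A$.

\emph{$\mathcal A$ is closed under extensions in $\hat{\mathcal A}$.} Let $Z'\to Z\to Z''$ be a conflation of $\hat{\mathcal A}$ with $Z',Z''\in\mathcal A$, exhibited as a summand of a conflation $A'\to A\to A''$ of $\mathcal A$ by maps $(s',s,s'')$ with retraction $(r',r,r'')$. Pull back along $s''$ to get a conflation $A'\to E\to Z''$ in $\mathcal A$, and push out along $r'$ to get a conflation $Z'\to W\to Z''$ in $\mathcal A$. As $Z$ is a retract of an object of $\mathcal A$, the universal property of $E$ applies to it, and $s$ together with $Z\to Z''$ defines $Z\to E$. The composite $Z\to E\to W$ is a map of conflations that is $r's'=1$ on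 $Z'$ and $1$ on $Z''$. By the short five lemma $Z\cong W$.

\emph{Summands.} Let $X\in K^b(\mathcal A)$ be a summand of an object of $\mathcal N_{\mathcal A}$. Over the idempotent complete category $\hat{\mathcal A}$ the acyclic complexes form a thick subcategory of $K^b(\hat{\mathcal A})$, closed under isomorphism \cite[\S10]{Buehler}. So $X$ is spliced from conflations $Z_i\to X_i\to Z_{i-1}$ of $\hat{\mathcal A}$, with $Z_i=0$ for almost all $i$. We claim that for each $i$ there is $A_i\in\mathcal A$ with $Z_i\oplus A_i\in\mathcal A$. If $Z_i=0$ take $A_i=0$. Otherwise argue by induction on $i$. Choose $Z^c\in\hat{\mathcal A}$ with $Z_i\oplus Z^c\in\mathcal A$. The conflation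
\[
Z_i\oplus Z^c\to X_i\oplus Z^c\oplus A_{i-1}\to Z_{i-1}\oplus A_{i-1}
\]
has ends in $\mathcal A$, so its middle term $A_i$ lies in $\mathcal A$, and $Z_i\oplus A_i\cong(Z_i\oplus Z^c)\oplus X_i\oplus A_{i-1}\in\mathcal A$. Add to $X$ the contractible complexes $A_i\xrightarrow{1}A_i$ in degrees $i+1,i$. The result is homotopy equivalent to $X$ and is spliced from the sequences $Z_i\oplus A_i\to X_i\oplus A_i\oplus A_{i-1}\to Z_{i-1}\oplus A_{i-1}$, which are conflations of $\hat{\mathcal A}$ with terms in $\mathcal A$, hence conflations of $\mathcal A$. So $X\in\mathcal N_{\mathcal A}$.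
\end{proof}

One consequence is used repeatedly: given a commutative square of chain maps in which two parallel sides are quasi-isomorphisms, the induced map between the cones of the other two sides is a quasi-isomorphism, by the five lemma for triangles in $D^b(\mathcal A)$.

\begin{lemma}\label{lem:confl}
If $X\to Y\to Z$ is degreewise a conflation, then $\operatorname{Cone}(X\to Y)\to Z$ is a quasi-isomorphism. So the sequence gives a triangle in $D^b(\mathcal A)$.
\end{lemma}

\begin{proof}
The cone of this map has terms $X_{n-2}\oplus Y_{n-1}\oplus Z_n$. Filter it by the subcomplexes made of the $X_i,Y_i,Z_i$ with $i\le l$. The inclusions are degreewise split and the $l$-th quotient is, up to shift and signs, the acyclic complex $X_l\to Y_l\to Z_l$. The filtration is finite and $\mathcal N_{\mathcal A}$ is triangulated.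
\end{proof}

\begin{lemma}\label{lem:pointwise}
Let $I$ be a finite poset. A complex $N\in C^b(\mathcal A^I)$ lies in $\mathcal N_{\mathcal A^I}$ if and only if $N_i\in\mathcal N_{\mathcal A}$ for all $i\in I$. Hence a map in $C^b(\mathcal A^I)$ is a quasi-isomorphism if and only if it is one at each vertex.
\end{lemma}

\begin{proof}
Evaluation at $i$ is exact, which gives ``only if''. For ``if'' use induction on $|I|$. Let $\mu\in I$ be maximal. Let $c_\mu(N_\mu)$ be the diagram with $N_\mu$ at $\mu$ and $0$ elsewhere, and let $\bar N$ be the extension by zero of $N|_{I\setminus\mu}$. As no arrow leaves $\mu$, both are diagrams, and $c_\mu(N_\mu)\to N\to\bar N$ is degreewise a conflation of $\mathcal A^I$. The functor $c_\mu$ and extension by zero are exact, so both ends lie in $\mathcal N_{\mathcal A^I}$. By Lemma~\ref{lem:confl}, $N$ is zero in $D^b(\mathcal A^I)$, and Lemma~\ref{lem:thick} applies. Cones are formed at each vertex, which gives the last sentence.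
\end{proof}

\subsection{Cocartesian squares}
Let $X\in C^b(\mathcal A^\square)$ have maps $a:X_{00}\to X_{01}$, $a':X_{00}\to X_{10}$, $e:X_{01}\to X_{11}$, $e':X_{10}\to X_{11}$. Define $\operatorname{Tot}(X)$ as the cone of the chain map
\begin{equation}\label{eq:tot}
\operatorname{Cone}\big((a,a'):X_{00}\to X_{01}\oplus X_{10}\big)\to X_{11},\qquad(x,u,v)\mapsto eu-e'v .
\end{equation}
Its differential is $(x,u,v,w)\mapsto(dx,\,-ax-du,\,-a'x-dv,\,eu-e'v+dw)$. The cone of the map $\operatorname{Cone}(a')\to\operatorname{Cone}(e)$ induced by $a,e'$ has the same terms and differential $(x,u,v,w)\mapsto(dx,\,ax-du,\,-a'x-dv,\,eu+e'v+dw)$; changing the signs of $x$ and $v$ is a natural isomorphism between the two complexes. The second description shows that $\operatorname{Tot}$ preserves quasi-isomorphisms, so it descends to $D^b(\mathcal A^\square)\to D^b(\mathcal A)$. The first, with Lemma~\ref{lem:confl}, shows: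
\begin{equation}\label{eq:totzero}
\text{if }X_{00}\to X_{01}\oplus X_{10}\xrightarrow{(e,-e')}X_{11}\text{ is degreewise a conflation, then }\operatorname{Tot}(X)\cong0\text{ in }D^b(\mathcal A).
\end{equation}

\begin{lemma}\label{lem:tot}
An object $X\in D^b(\mathcal A^\square)$ is cocartesian if and only if $\operatorname{Tot}(X)$ is zero in $D^b(\mathcal A)$.
\end{lemma}

\begin{proof}
The idea is that maps out of $\iota_!W$ see only the corner of the target, so we must show that $\operatorname{Tot}(X)\cong0$ forces $X$ to have no maps to diagrams concentrated at $(1,1)$. All Hom groups are taken in derived categories.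

(a) \emph{One arrow.} Let $\mathcal B$ be exact and $X=(X_0\xrightarrow{\varphi}X_1)\in C^b(\mathcal B^{[1]})$. The exact functors $0_!Y=(Y\xrightarrow{1}Y)$ and $1_!Y=(0\to Y)$ are left adjoint to evaluation at $0$ and $1$. There is a degreewise conflation $1_!X_0\to0_!X_0\oplus1_!X_1\to X$, which is $0\to X_0\to X_0$ at $0$ and the split sequence $X_0\xrightarrow{(1,-\varphi)}X_0\oplus X_1\xrightarrow{(\varphi,1)}X_1$ at $1$. By adjunction $\operatorname{Hom}(0_!X_0,1_!Z[l])=0$ and $\operatorname{Hom}(1_!X_j,1_!Z[l])=\operatorname{Hom}(X_j,Z[l])$, so the triangle gives a long exact sequence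
\[
\cdots\to\operatorname{Hom}(X,1_!Z[l])\to\operatorname{Hom}(X_1,Z[l])\xrightarrow{-\varphi^*}\operatorname{Hom}(X_0,Z[l])\to\cdots .
\]
If $\operatorname{Hom}(\operatorname{Cone}(\varphi),Z[l])=0$ for all $l$, then every $\varphi^*$ is bijective, and $\operatorname{Hom}(X,1_!Z[l])=0$ for all $l$.

(b) \emph{The square.} Let $\operatorname{Tot}(X)\cong0$, let $Z\in C^b(\mathcal A)$, and let $c(Z)=1_!1_!Z$ be the square with $Z$ at $(1,1)$ and $0$ elsewhere. View $X$ as an arrow $X_{0\bullet}\to X_{1\bullet}$ in $C^b(\mathcal A^{[1]})$. Its cone is the arrow $Y=(\operatorname{Cone}(a')\to\operatorname{Cone}(e))$, and the cone of this arrow is $\operatorname{Tot}(X)$. By (a) for $\mathcal B=\mathcal A$, $\operatorname{Hom}(Y,1_!Z[l])=0$ for all $l$; by (a) for $\mathcal B=\mathcal A^{[1]}$, $\operatorname{Hom}(X,c(Z)[l])=0$ for all $l$.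

(c) \emph{``If''.} For $Z\in C^b(\mathcal A^\square)$ there is a degreewise conflation $c(Z_{11})\to Z\to\bar Z$, with $\bar Z$ the extension by zero of $\iota^*Z$. Extension by zero is exact and right adjoint to $\iota^*$. So if $\operatorname{Tot}(X)\cong0$, then (b) gives $\operatorname{Hom}(X,Z)\cong\operatorname{Hom}(X,\bar Z)\cong\operatorname{Hom}(\iota^*X,\iota^*Z)$, naturally in $Z$. This says $X\cong\iota_!\iota^*X$.

(d) \emph{``Only if''.} Let $W\in C^b(\mathcal A^\ulcorner)$. Put $X'_{00}=W_{00}$, $X'_{01}=\operatorname{Cyl}(W_{00}\to W_{01})$, $X'_{10}=W_{10}$, and let $X'_{11}$ be the pushout, formed degreewise along a split inflation. Then \eqref{eq:totzero} applies to $X'$, and $\iota^*X'\to W$ is a quasi-isomorphism by Lemma~\ref{lem:pointwise}. By (c), $\iota_!W\cong\iota_!\iota^*X'\cong X'$, so $\operatorname{Tot}(\iota_!W)\cong0$.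
\end{proof}

For an object of $S_n\mathcal C$ the sequence in \eqref{eq:totzero} attached to the square \eqref{eq:square} is $X_{ij}\to X_{ik}\to X_{jk}$, so the lemma confirms that $\nu$ lands in $\mathbf S_n\mathcal A$.

\subsection{The levels}
In $S_n\mathcal C$ the top row determines the diagram. The same holds in $\mathbf S_n\mathcal A$, with cones in place of quotients. For $n\geq1$ let $\langle n\rangle$ be the poset $\{1<\dots<n\}\cong[n-1]$.

\begin{lemma}\label{lem:row}
For $n\ge1$ the functor $Z\mapsto(Z_{0j})_{1\le j\le n}$ is an equivalence $\mathbf S_n\mathcal A\simeq D^b(\mathcal A^{\langle n\rangle})$.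
\end{lemma}

\begin{proof}
Let $\operatorname{row}(Z)=(Z_{0j})_{0\le j\le n}$, and let $\mathcal D_0\subset D^b(\mathcal A^{[n]})$ be the full subcategory of the $W$ with $W_0\cong0$. Then $\operatorname{row}$ maps $\mathbf S_n\mathcal A$ into $\mathcal D_0$. For $W\in C^b(\mathcal A^{[n]})$ let $\Phi(W)_{ij}=\operatorname{Cone}(W_i\to W_j)$. By Lemma~\ref{lem:pointwise} the functor $\Phi$ preserves quasi-isomorphisms. The complexes $\Phi(W)_{ii}$ are contractible. For $i\le j\le k$, the sequence $\Phi(W)_{ij}\to\Phi(W)_{ik}\oplus\Phi(W)_{jj}\to\Phi(W)_{jk}$ is in degree $l$ the direct sum of the degree $l-1$ part of $W_i\to W_i\oplus W_j\to W_j$ and the degree $l$ part of $W_j\to W_k\oplus W_j\to W_k$. In each of these the first map has an identity component onto one summand and the second map is plus or minus the identity on the other, so both are split exact. By \eqref{eq:totzero} and Lemma~\ref{lem:tot}, $\Phi(W)\in\mathbf S_n\mathcal A$.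

To compare $\Phi(\operatorname{row}Z)$ with $Z$ there is no direct chain map, since the composite $Z_{0i}\to Z_{0j}\to Z_{ij}$ factors through $Z_{ii}$, which is zero only in the derived category. So we keep $Z_{ii}$ and put $\Theta(Z)_{ij}=\operatorname{Cone}(Z_{0i}\to Z_{0j}\oplus Z_{ii})$. There are natural chain maps
\[
\Phi(\operatorname{row}Z)\leftarrow\Theta(Z)\to Z ,
\]
the first the projection and the second the map \eqref{eq:tot} for the square \eqref{eq:square} of the triple $0\le i\le j$. Let $Z\in\mathbf S_n\mathcal A$. At $(i,j)$ the first map is a degreewise split surjection with kernel $Z_{ii}\cong0$, and the cone of the second is $\operatorname{Tot}$ of a cocartesian square. Both are quasi-isomorphisms by Lemmas~\ref{lem:thick}, \ref{lem:pointwise} and~\ref{lem:tot}. In the other order, the natural map $W\to\operatorname{row}\Phi(W)$ is at $j$ the inclusion $W_j\to\operatorname{Cone}(W_0\to W_j)$ with quotient $W_0[1]$, a quasi-isomorphism for $W\in\mathcal D_0$. So $\operatorname{row}:\mathbf S_n\mathcal A\to\mathcal D_0$ is an equivalence.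

Finally, restriction $\mathcal D_0\to D^b(\mathcal A^{\langle n\rangle})$ is an equivalence with inverse the extension by zero: extension followed by restriction is the identity, and the natural inclusion of $(0\to W_1\to\dots\to W_n)$ into $W$ is a quasi-isomorphism when $W_0\cong0$.
\end{proof}

For a small category $\mathcal E$ let $\Pi(\mathcal E)$ be the groupoid obtained by inverting all morphisms. It is equivalent to the fundamental groupoid of $|\mathcal E|$, so a functor that induces a homotopy equivalence of classifying spaces induces an equivalence on $\Pi$.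

\begin{lemma}\label{lem:Pi}
For every small exact category $\mathcal B$, the functor $\Pi(wC^b(\mathcal B))\to iD^b(\mathcal B)$ is an isomorphism of groupoids.
\end{lemma}

\begin{proof}
It is the identity on objects. First, homotopic quasi-isomorphisms $\varphi_0,\varphi_1:X\to Y$ are equal in $\Pi$. Let $\varphi_0-\varphi_1=ds+sd$, let $i_0,i_1:X\to\operatorname{Cyl}(1_X)$ be the inclusions of the first and third summands, let $\varpi$ be the projection, and let $H(x,x',y)=\varphi_0x+sx'+\varphi_1y$, which is a chain map by the equation for $s$. Then $\varpi i_0=\varpi i_1=1$, $Hi_0=\varphi_0$, $Hi_1=\varphi_1$, and all these maps are quasi-isomorphisms by two-out-of-three. So $i_0=i_1$ and $\varphi_0=\varphi_1$ in $\Pi$. Hence $\Pi(wC^b(\mathcal B))=\Pi(hw)$, where $hw\subset K^b(\mathcal B)$ is the category of homotopy classes of quasi-isomorphisms.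

In the Ore condition $\varphi s'=sg$, if $\varphi$ is a quasi-isomorphism then so is $g$. Thus $s^{-1}\varphi=gs'^{-1}$ in $\Pi(hw)$, and every morphism of $\Pi(hw)$ can be rewritten as a roof $gs^{-1}$ with $g,s$ in $hw$. If two such roofs $g_1s_1^{-1}$, $g_2s_2^{-1}$ are equal in $D^b(\mathcal B)$, the maps $u_1,u_2$ of Section~\ref{sub:facts} are quasi-isomorphisms by two-out-of-three, so $g_1s_1^{-1}=(g_1u_1)(s_1u_1)^{-1}=g_2s_2^{-1}$ in $\Pi(hw)$. This is faithfulness. An isomorphism $gs^{-1}$ of $D^b(\mathcal B)$ has $g$ invertible, hence a quasi-isomorphism by Lemma~\ref{lem:thick}. This is fullness.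
\end{proof}

\begin{proposition}\label{prop:trunc}
For all $n\ge0$ the functor $\Pi(wS_n\mathcal C)\to i\mathbf S_n\mathcal A$ is an equivalence. Equivalently, $|wS_n\mathcal C|\to|i\mathbf S_n\mathcal A|$ is bijective on $\pi_0$ and an isomorphism on $\pi_1$ at every basepoint.
\end{proposition}

\begin{proof}
For $n=0$ both spaces are contractible. Let $n\ge1$ and let $F_n\subset C^b(\mathcal A^{\langle n\rangle})$ be the full subcategory of sequences of degreewise inflations. The top row gives an equivalence $S_n\mathcal C\to F_n$, because the quotients $X_{ij}$ exist and are unique up to unique isomorphism. A map in $S_n\mathcal C$ that is a quasi-isomorphism on the top row is one everywhere, since $\operatorname{Cone}(X_{0i}\to X_{0j})\to X_{ij}$ is a natural quasi-isomorphism. With Lemma~\ref{lem:pointwise} this gives an equivalence $wS_n\mathcal C\simeq wF_n$, where $wF_n=F_n\cap wC^b(\mathcal A^{\langle n\rangle})$.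

For $X\in C^b(\mathcal A^{\langle n\rangle})$ define $\tilde X\in F_n$ and $\epsilon:\tilde X\to X$ inductively by $\tilde X_1=X_1$, $\epsilon_1=1$, and $\tilde X_{j+1}=\operatorname{Cyl}(\tilde X_j\xrightarrow{\epsilon_j}X_j\to X_{j+1})$, with $\tilde X_j\to\tilde X_{j+1}$ the inclusion and $\epsilon_{j+1}$ the projection of the cylinder. Then $\epsilon$ is a natural quasi-isomorphism, so $X\mapsto\tilde X$ preserves quasi-isomorphisms and is homotopy inverse to the inclusion $|wF_n|\to|wC^b(\mathcal A^{\langle n\rangle})|$.

The composite $\Pi(wS_n\mathcal C)\to i\mathbf S_n\mathcal A\to iD^b(\mathcal A^{\langle n\rangle})$ equals $\Pi(wS_n\mathcal C)\to\Pi(wF_n)\to\Pi(wC^b(\mathcal A^{\langle n\rangle}))\to iD^b(\mathcal A^{\langle n\rangle})$, which is an equivalence by the above and Lemma~\ref{lem:Pi}. The functor $i\mathbf S_n\mathcal A\to iD^b(\mathcal A^{\langle n\rangle})$ is an equivalence by Lemma~\ref{lem:row}.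
\end{proof}

\section{Proof of Theorem~\ref{thm:low}}\label{sec:low}

A map is \emph{$l$-connected} if, at all basepoints, it is bijective on $\pi_i$ for $i<l$ and surjective on $\pi_l$. Put $U_n=|wS_n\mathcal C|$, $V_n=|i\mathbf S_n\mathcal A|$, and let $F:|U_\bullet|\to|V_\bullet|$ be induced by $\nu$, so that $K(\nu)=\Omega F$. These simplicial spaces come from bisimplicial sets, so the fat realizations $\|\cdot\|$, in which only the face maps are used for gluing, are equivalent to the ordinary ones.

\subsection*{Step 1: connectivity}
The space $V_n$ is the classifying space of a groupoid, so $\pi_i(V_n)=0$ for $i\ge2$. By Proposition~\ref{prop:trunc}, $U_n\to V_n$ is $2$-connected, and for $n=0$ it is an equivalence. Hence $U_n\to V_n$ is $(3-n)$-connected for all $n\ge0$. If a map of semisimplicial spaces is $(l-n)$-connected in each level $n$, its realization is $l$-connected \cite[Lemma~2.4]{ERW}. So $F$ is $3$-connected, $K_i(\nu)=\pi_{i+1}(F)$ is an isomorphism for $i\le1$, and $K_2(\nu)$ is surjective.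

\subsection*{Step 2: reduction to homology}
Let $V'_n$ be the mapping cylinder of $U_n\to V_n$. Then $\|V'_\bullet\|$ is the mapping cylinder of $\|U_\bullet\|\to\|V_\bullet\|$. The space $V_0'$ is contractible and meets $\|U_\bullet\|$ in the point $U_0$. Put $\bar U=\|U_\bullet\|$ and $\bar V=\|V'_\bullet\|/V'_0$. The inclusion $\bar U\subset\bar V$ is a model for $F$, and by the exact sequence of the pair, $\ker K_2(\nu)$ is the image of the boundary map $\pi_4(\bar V,\bar U)\to\pi_3(\bar U)=K_2(w\mathcal C)$.

The relative Hurewicz theorem states that for an $(l-1)$-connected pair with connected subspace, $l\ge2$, the group $H_l$ of the pair is the quotient of $\pi_l$ by the action of the fundamental group of the subspace. Here that fundamental group is $K_0(w\mathcal C)$, which need not vanish, so we show that it acts trivially. An element of $\pi_4(\bar V,\bar U)$ is represented by based maps $a:D^4\to|V_\bullet|$ and $b:S^3\to|U_\bullet|$ with $a|_{S^3}=Fb$. The direct sum makes $|U_\bullet|$ and $|V_\bullet|$ H-spaces with strict unit, and $F$ is a strict homomorphism. For a based loop $\gamma$ in $|U_\bullet|$,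 the maps $a(x)\oplus F\gamma(t)$ and $b(x)\oplus\gamma(t)$ form a homotopy from $(a,b)$ to itself along which the basepoint runs through $\gamma$. So $\gamma$ fixes the class of $(a,b)$, and the Hurewicz map $\pi_4(\bar V,\bar U)\to H_4(\bar V,\bar U)$ is an isomorphism.

\subsection*{Step 3: $H_4$ comes from level one}
Let $\bar V^{(p)}$ be the union of $\bar U$ and the images of $V'_l\times\Delta^l$ for $l\le p$; thus $\bar V^{(0)}=\bar U$. For $p\ge1$ the characteristic map is a relative homeomorphism from $(V'_p,U_p)\times(\Delta^p,\partial\Delta^p)$ to $(\bar V^{(p)},\bar V^{(p-1)})$, so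
\[
H_4(\bar V^{(p)},\bar V^{(p-1)})\cong H_{4-p}(V'_p,U_p).
\]
The pairs $(V'_p,U_p)$ are $2$-connected, so this group is zero for $p\ge2$. Therefore $H_4(\bar V^{(p-1)},\bar U)\to H_4(\bar V^{(p)},\bar U)$ is surjective for $p\ge2$, and in the colimit the map
\[
H_3(V'_1,U_1)\cong H_4(\bar V^{(1)},\bar U)\to H_4(\bar V,\bar U),\qquad v\mapsto v\times[\Delta^1],
\]
is surjective. The components of $V'_1$ and $U_1=|w\mathcal C|$ correspond, and each contains a vertex $X\in\mathcal C$. By the relative Hurewicz theorem on each component, $H_3(V'_1,U_1)$ is generated by the Hurewicz images of the groups $\pi_3(V'_1,U_1;X)$. Since $\pi_3(V'_1)=\pi_2(V'_1)=0$, the boundary map is an isomorphism $\pi_3(V'_1,U_1;X)\cong\pi_2(U_1,X)$.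

\subsection*{Step 4: lifting the generators to homotopy}
The characteristic map $V'_1\times\Delta^1\to\bar V$ has an adjoint $\eta:(V'_1,U_1)\to(\Omega\bar V,\Omega\bar U)$, which on $U_1$ is the map $\eta$ of Section~\ref{sec:tori}. Let $b\in\pi_2(U_1,X)$ be the boundary of $a:(D^3,S^2)\to(V'_1,U_1)$. Concatenate $\eta a$ pointwise with the fixed loop $\eta(X)^{-1}\in\Omega\bar U$. The resulting map of pairs $a'$ sends the basepoint to $\eta(X)\eta(X)^{-1}$, which is joined to the constant loop inside $\Omega\bar U$. Deforming $a'$ along this path through maps of pairs, we obtain an element $\hat a\in\pi_3(\Omega\bar V,\Omega\bar U)=\pi_4(\bar V,\bar U)$.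

The Hurewicz image of $\hat a$ is, up to sign, the image of the fundamental class under the adjoint $(D^3\times[0,1],\partial)\to(\bar V,\bar U)$ of $a'$. On $D^3\times[\frac12,1]$ this adjoint traces the fixed loop and maps into $\bar U$, so that half contributes nothing. On $D^3\times[0,\frac12]$ it is the characteristic map composed with $a\times1$. So the Hurewicz image of $\hat a$ is $\pm a_*[D^3]\times[\Delta^1]$. By Steps 2 and 3, the elements $\hat a$ generate $\pi_4(\bar V,\bar U)$. The boundary of $\hat a$ in $\pi_3(\bar U)=\pi_2(\Omega\bar U)$ is, up to sign, $\eta b$ translated by $\eta(X)^{-1}$, which is the image of $b$ under $\pi_2(|w\mathcal C|,X)\to K_2(w\mathcal C)$. Hence these images generate $\ker K_2(\nu)$.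

If $K(\tau)$ is an equivalence, the statements for $\rho$ follow from $K(\rho)=K(\nu)K(\tau)$. This completes the proof of Theorem~\ref{thm:low}.\qed

\begin{thebibliography}{9}

\bibitem{Buehler} B\"uhler, \emph{Exact categories}.

\bibitem{ERW} Ebert and Randal-Williams, \emph{Semisimplicial spaces}.

\bibitem{Garkusha} Grigory Garkusha, \emph{Systems of Diagram Categories and K-theory. II}, arXiv:math/0401433 (2004).

\bibitem{Grayson} Grayson, \emph{Higher algebraic K-theory II}.

\bibitem{Waldhausen} Waldhausen, \emph{Algebraic K-theory of spaces}, LNM 1126.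

\bibitem{Weibel} Weibel, \emph{The K-book}.

\end{thebibliography}
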